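# Perverse sheaves on Grassmannians with rank-one singular support that are not Radon transforms

## 1. A Frobenius-twisted incidence variety and its direct image

**Theorem 1.** Let $k$ be an algebraically closed field of characteristic $p>0$, let $\ell\ne p$ be a prime, $m\ge 1$ and $\Lambda=\mathbb Z/\ell^m\mathbb Z$. Let $n,d$ be integers with $1\le d\le n-2$ and let $q=p^e$ with $e\ge 1$. Put $V=k^{n+1}$, let $\mathbb P=\mathbb P^n$ be the space of lines in $V$, and let $Y=\mathbf G(d,n)$ be the Grassmannian of $d$-dimensional linear subspaces $L\subset\mathbb P$; write $V_L\subset V$ for the $(d+1)$-dimensional subspace belonging to $L$, and $N=\dim Y=(d+1)(n-d)$. Let $Q=\{(x,L):x\in L\}\subset\mathbb P\times Y$, with projections $p_1:Q\to\mathbb P$ and $p_2:Q\to Y$. Put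
$$\langle u,v\rangle=\sum_i u_i v_i^{\,q}\qquad(u,v\in V),\tag{1}$$
$$Z=\{(x,L)\in Q:\ \langle x,v\rangle=0\ \text{ for all } v\in V_L\},\qquad \pi=p_2|_Z:Z\to Y,\qquad K=K_q=R\pi_*\Lambda_Z[N-1].$$
Then $K$ is a perverse sheaf on $Y$, its singular support satisfies $SS(K)\subset\Sigma:=p_{2\circ}p_1^\circ\,{\rm T}^*\mathbb P$, and its image in $\mathcal A(Y)$ is not in the essential image of the Brylinski–Radon transform $\mathcal R^0:\mathcal A(\mathbb P)\to\mathcal A(Y)$.

Here $Z$ is a scheme: if $\mathcal V$ is the tautological bundle on $Y$, then $Z\subset Q$ is the zero scheme of a section of the rank $d+1$ bundle $\mathcal O(1)\otimes\mathrm{Fr}_q^*\mathcal V^\vee$, because $\langle u,v\rangle$ is linear in $u$ and $q$-semilinear in $v$.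

In plain words: the Radon transform takes a perverse sheaf on $\mathbb P$ to one on $Y$, and any sheaf so obtained has, up to locally constant sheaves, singular support in the explicit cone $\Sigma$. Does every perverse sheaf with singular support in $\Sigma$ arise in this way? Theorem 1 says that in characteristic $p$ this fails, for every $k,\ell,m$ and every $(n,d)$ with $1\le d\le n-2$.

The background comes from Patel and Shuddhodan, *Brylinski-Radon transformation in characteristic $p>0$*, arXiv:2307.04156 (2023). They show that (i) $\mathcal R^0:\mathcal A(\mathbb P)\to\mathcal A(Y)$ is fully faithful, and (ii) its essential image is a full subcategory $\mathcal A(Y)_{\rm Rad}$ characterized via singular supports, every object of which is the image of a perverse sheaf with singular support in $\Sigma$. Over an algebraically closed field of characteristic $0$, or if $d=n-1$, it is known that conversely every perverse sheaf on $Y$ with singular support in $\Sigma$ has image in $\mathcal A(Y)_{\rm Rad}$. For $d=0$ the transform is the identity. So the range $1\le d\le n-2$ in positive characteristic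 is where something can go wrong.

Complements (what $K$ is, how many examples this gives, sharpness of the range, a general constraint) are stated as Theorem 2 and proved in the last section.

## 2. Perverse sheaves modulo locally constant ones, and singular support

**Perverse sheaves.** For a variety $X$ over $k$, ${\rm D}^b_c(X)$ is the bounded derived category of constructible étale sheaves of $\Lambda$-modules, of finite tor-dimension, and $\mathcal P(X)\subset{\rm D}^b_c(X)$ is the category of perverse sheaves (middle perversity), with cohomology functors ${}^p\mathcal H^i$. We use the following criterion. An object $F$ lies in ${}^pD^{\le0}$ if $\dim\operatorname{supp}\mathcal H^i(F)\le -i$ for all $i$. Suppose $X$ is stratified by smooth locally closed $i_r:X_r\to X$ of pure dimension. Then $F$ lies in ${}^pD^{\ge0}$ if each $i_r^!F$ has locally constant cohomology sheaves, all in degrees $\ge-\dim X_r$. An object in both is perverse. Example: $\Lambda_S[\dim S]$ for $S\subset X$ closed, smooth, of pure dimension.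

*Coefficients.* For $m=1$ the tor-dimension condition is empty. For $m>1$, ${}^p\mathcal H^i$ and $\mathcal P$ are, as in the set-up of the question, those of the middle perversity t-structure, and exact sequences in $\mathcal P$ are distinguished triangles.

**The quotient category.** Let $X$ be smooth and connected of dimension $N$. Let $\mathcal C(X)\subset\mathcal P(X)$ be the full Serre subcategory of objects $\mathscr L[N]$ with $\mathscr L$ locally constant constructible, and $\mathcal A(X)=\mathcal P(X)/\mathcal C(X)$. An object of $\mathcal P(X)$ becomes zero in $\mathcal A(X)$ if and only if it lies in $\mathcal C(X)$. An exact functor on $\mathcal P(X)$ that kills $\mathcal C(X)$ factors through $\mathcal A(X)$. Example: on $\mathbb A^1$, with $j:\mathbb A^1\setminus 0\to\mathbb A^1$ and $i:0\to\mathbb A^1$, the exact sequence of perverse sheaves $0\to i_*\Lambda\to j_!\Lambda[1]\to\Lambda[1]\to0$ shows that $i_*\Lambda$ and $j_!\Lambda[1]$ become isomorphic in $\mathcal A(\mathbb A^1)$.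

**The transform.** $p_1$ is smooth of relative dimension $d(n-d)$ and $p_2$ is a $\mathbb P^d$-bundle. One sets $\mathcal R(M)=Rp_{2*}p_1^*M[d(n-d)]$ and $\mathcal R^0={}^p\mathcal H^0\circ\mathcal R$; the latter induces $\mathcal R^0:\mathcal A(\mathbb P)\to\mathcal A(Y)$.

**Singular support.** Let $X$ be smooth and $C\subset{\rm T}^*X$ closed and conical. Beilinson's operations are as follows. For $f:X'\to X$ smooth,
$$f^\circ C=\{(x',df^*\alpha):(f(x'),\alpha)\in C\}.$$
For $f:X\to X''$ proper,
$$f_\circ C=\{(y,\psi):\ \exists\,x\in f^{-1}(y)\text{ with }df^*\psi\in C\}.$$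
Both are closed and conical. We use the following facts.

(B) From Beilinson, *Constructible sheaves are holonomic* (Selecta Math. 2016):

- $F$ is micro-supported on $SS(F)$, which is the smallest closed conical subset with this property. If $F$ is micro-supported on $C$, $U\subset X$ is open and $f:U\to\mathbb A^1$ satisfies $df(u)\notin C$ for all $u\in U$, then $f$ is locally acyclic relative to $F|_U$.
- $SS(F)$ has pure dimension $\dim X$ if $F\ne0$.
- $SS(f^*F)=f^\circ SS(F)$ for $f$ smooth, and $SS(Rf_*F)\subset f_\circ SS(F)$ for $f$ proper.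
- $SS(\Lambda_X)={\rm T}^*_XX$, the zero section, for $X$ smooth.

(B′) Only for Theorem 2(4), same paper: over an infinite field, $SS(F)$ is the smallest closed conical $C$ such that every $C$-transversal $f:U\to\mathbb A^1$ ($U\subset X$ open) is locally acyclic relative to $F|_U$.

Example: let $i:S\to X$ be a closed immersion with $S$ smooth and connected. Then $SS(\Lambda_S)\subset i_\circ{\rm T}^*_SS={\rm T}^*_SX$, the conormal bundle. As ${\rm T}^*_SX$ is irreducible of dimension $\dim X$ and $SS(\Lambda_S)$ is nonempty of that pure dimension, equality holds.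

**Vanishing cycles.** For $f:U\to\mathbb A^1$ there is a triangle $F|_{f^{-1}(0)}\to\psi_f(F)\to\phi_f(F)\to$, where $\psi_f(F)$ depends only on $F$ away from $f^{-1}(0)$. The function $f$ is locally acyclic relative to $F$ if and only if $\phi_{f-a}(F)=0$ for all $a\in k$.

(G) Gabber (see Illusie, *Autour du théorème de monodromie locale*, Astérisque 223, §4): $\phi_f[-1]$ is t-exact for the middle perversity.

Example: if $F$ is supported on $f^{-1}(0)$, then $\psi_f(F)=0$ and $\phi_f(F)\cong F|_{f^{-1}(0)}[1]$. This will be our detector.

## 3. The cone $\Sigma$ consists of covectors of rank at most one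

Identify ${\rm T}_LY=\mathrm{Hom}(V_L,V/V_L)$ and ${\rm T}^*_LY=\mathrm{Hom}(V/V_L,V_L)$, with pairing $\mathrm{tr}(\psi\varphi)$. We write $x$ both for a point of $\mathbb P$ and for a chosen vector on that line; then ${\rm T}_x\mathbb P=V/kx$. A first-order deformation $x+\varepsilon\dot x$ lies in the deformation of $V_L$ given by $\varphi$ exactly when $\dot x\equiv\varphi(x)$ modulo $V_L$, so
$${\rm T}_{(x,L)}Q=\{(\dot x,\varphi)\in V/kx\times{\rm T}_LY:\ \varphi(x)=\dot x\bmod V_L\}.\tag{2}$$
For $\eta\in(V/V_L)^*$ let $\eta\otimes x\in{\rm T}^*_LY$ be the map $u\mapsto\eta(u)x$. Then $\mathrm{tr}((\eta\otimes x)\varphi)=\eta(\varphi(x))$.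

Let $\mathrm{Fl}=\{(x,h):x\in h\}=\mathbb P({\rm T}^*\mathbb P)$, where $h$ runs over hyperplanes (also regarded as hyperplanes of $V$). Let $I=\{(x,L,h):x\in L\subset h\}$, with projection $\rho:I\to\mathrm{Fl}$. For $M\in\mathcal P(\mathbb P)$ put
$$C_M=p_{2\circ}p_1^\circ SS(M)\subset{\rm T}^*Y,\qquad S_M=\mathbb P(SS(M))\subset\mathrm{Fl}.$$
By (B), both are closed, $\dim S_M\le n-1$, and $SS(\mathcal R(M))\subset C_M$.

**Proposition 3.** (a) $\Sigma=\{(L,\psi):\mathrm{rank}\,\psi\le1\}$, and $\mathbb P(\Sigma)=I$ via $[\eta\otimes x]\leftrightarrow(x,L,\ker\eta)$. (b) For $\psi=\eta\otimes x\ne0$ in ${\rm T}^*_LY$,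
$$(L,\psi)\in C_M\iff(x,\ker\eta)\in S_M.\tag{3}$$

*Proof.* Let $(x,L)\in Q$, and suppose $dp_2^*\psi=dp_1^*\alpha$ there, that is, $\mathrm{tr}(\psi\varphi)=\alpha(\dot x)$ on the space (2). Taking $\dot x=0$, we see that $\psi$ kills $\{\varphi:\varphi(x)=0\}$. This space has codimension $n-d$, and it is killed by the $(n-d)$-dimensional space of all $\eta\otimes x$, which is therefore its whole annihilator. So $\psi=\eta\otimes x$. Then $\alpha(\dot x)=\eta(\varphi(x))=\eta(\dot x)$. Every $\dot x\in V/kx$ occurs in (2), since $x\neq0$ and $\varphi(x)$ can be prescribed; so $\alpha$ is $\eta$ viewed in $(V/kx)^*$. Conversely $dp_2^*(\eta\otimes x)=dp_1^*\eta$ by the same formula. This gives (a).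

For (b): a nonzero $\psi=\eta\otimes x$ determines the line $x$ (its image), and $\eta$ up to scale. So the only point of $p_2^{-1}(L)$ at which $dp_2^*\psi$ can be of the form $dp_1^*\alpha$ is $(x,L)$, and there $\alpha=\eta$, because $dp_1^*$ is injective. Hence $(L,\psi)\in C_M$ if and only if $(x,\eta)\in SS(M)$, and $SS(M)$ is conical. $\square$

The fibre of $\rho$ over $(x,h)$ is the Grassmannian of $d$-dimensional subspaces of the $(n-1)$-dimensional space $h/kx$. So $\rho$ is Zariski-locally trivial with irreducible fibres of dimension $d(n-1-d)$, and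
$$(n-1)+d(n-1-d)=N-1.\tag{4}$$

**Small cases.** If $d=n-1$, then $V/V_L$ is a line, so $\Sigma={\rm T}^*Y$ and $\rho$ is an isomorphism. For a point $x_0\in\mathbb P$ and $M$ the skyscraper $\Lambda_{x_0}$, we get $\mathcal R(M)=\Lambda_S[d(n-d)]$ with $S=\{L:x_0\in L\}$. Its tangent space at $L$ is $\{\varphi:\varphi(x_0)=0\}$, so its conormal covectors are the $\eta\otimes x_0$. Hence the projectivized singular support is $\rho^{-1}(\{x_0\}\times\{h\ni x_0\})$, the preimage of an $(n-1)$-dimensional set. Dually, for a fixed hyperplane $h_0$ the conormal covectors of $\{L\subset h_0\}$ at $L$ are the $\psi$ that vanish on $h_0/V_L$, that is, the $\eta\otimes x$ with $x\in L$ and $\ker\eta=h_0$. Projectivized, they form $\rho^{-1}(\{(x,h_0):x\in h_0\})$, again the preimage of an $(n-1)$-dimensional set.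

For $n=3$, $d=1$ we have $N=4$, and ${\rm T}^*_LY$ is a space of $2\times2$ matrices. A hypersurface $f=0$ in $\mathbf G(1,3)$, smooth at $L$, has conormal line in $\Sigma$ exactly when the $2\times2$ matrix of partial derivatives of $f$ at $L$ is singular.

## 4. Vanishing cycles detect what a Radon transform cannot see

By (3), whether a nonzero rank-one covector $\eta\otimes x$ at $L$ lies in $C_M$ depends only on $(x,\ker\eta)\in\mathrm{Fl}$, and $S_M$ has dimension at most $n-1$. We need to carry this constraint from $\mathcal R(M)$ over to a perverse sheaf that is only known to agree with $\mathcal R^0(M)$ up to locally constant objects. The next lemma does that.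

**Lemma 4.** Suppose $K'\in\mathcal P(Y)$ is isomorphic in $\mathcal A(Y)$ to $\mathcal R^0(M)$ with $M\in\mathcal P(\mathbb P)$. Let $U\subset Y$ be open and $f:U\to\mathbb A^1$ with $df(u)\ne0$ and $df(u)\notin C_M$ for all $u\in U$. Then $\phi_f(K'|_U)=0$.

*Proof.* Since $SS(\mathcal R(M))\subset C_M$, fact (B) says that $f$ is locally acyclic relative to $\mathcal R(M)|_U$, so $\phi_f(\mathcal R(M)|_U)=0$. By (G), $\phi_f[-1]$ commutes with ${}^p\mathcal H^0$, hence $\phi_f(\mathcal R^0(M)|_U)=0$.

Again by (G), $F\mapsto\phi_f(F|_U)[-1]$ is an exact functor on $\mathcal P(Y)$. It kills $\mathcal C(Y)$: as $df\neq0$ on $U$, the map $f$ is smooth, and a smooth map is locally acyclic relative to locally constant sheaves. So it factors through $\mathcal A(Y)$, and $\phi_f(K'|_U)\cong\phi_f(\mathcal R^0(M)|_U)=0$. $\square$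

So a counterexample is available as soon as we find a perverse $K$ with $SS(K)\subset\Sigma$ whose singular support, projected to $\mathrm{Fl}$, sweeps out a set of dimension $\geq n$, provided the vanishing cycles of $K$ can be seen to be nonzero.

## 5. A symplectic argument against counterexamples, and the step that needs characteristic zero

A sensible first move is to show that no such $K$ can exist. Let us try this for conormal varieties: let $W^\circ\subset Y$ be smooth, irreducible and locally closed, $W^\circ\neq Y$, with conormal bundle contained in $\Sigma$, and let $\Gamma$ be that conormal bundle minus its zero section. It is smooth of dimension $N$.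

Put $\Sigma^\times=\Sigma\setminus0$ (rank exactly one), and let $\sigma:\Sigma^\times\to{\rm T}^*\mathbb P\setminus0$ be $(L,\eta\otimes x)\mapsto(x,\eta)$. Intrinsically, ${\rm T}_x^*\mathbb P=\mathrm{Hom}(V/kx,kx)$, and a $\psi:V/V_L\to V_L$ with image $kx$ gives $V/kx\to V/V_L\to kx$. Then $\sigma$ is the base change of $\rho$ along ${\rm T}^*\mathbb P\setminus0\to\mathrm{Fl}$, so it is smooth with fibres of dimension $d(n-1-d)=N-n$.

Compare the Liouville forms $\theta_Y,\theta_{\mathbb P}$. A tangent vector of $\Sigma^\times$ at $(L,\eta\otimes x)$ projects to some $(\dot x,\varphi)\in{\rm T}_{(x,L)}Q$, and by (2)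
$$\theta_Y=\mathrm{tr}((\eta\otimes x)\varphi)=\eta(\varphi(x))=\eta(\dot x)=\theta_{\mathbb P}.$$
So $\theta_Y|_{\Sigma^\times}=\sigma^*\theta_{\mathbb P}$. On $\Gamma$ the form $\theta_Y$ vanishes, since a conormal covector kills ${\rm T}_LW^\circ$. Hence at $\gamma\in\Gamma$ the space $d\sigma({\rm T}_\gamma\Gamma)$ is isotropic for the symplectic form $d\theta_{\mathbb P}$, so its dimension is at most $n$. The kernel of $d\sigma$ on ${\rm T}_\gamma\Gamma$ has dimension at most $N-n$. As $\dim\Gamma=N$,
$$\mathrm{rank}\,d(\sigma|_\Gamma)=n\ \text{ at every point of }\Gamma.\tag{5}$$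

All this is valid in every characteristic. In characteristic $0$ the generic rank of the differential of a dominant map is the dimension of the image, so (5) gives $\dim\sigma(\Gamma)=n$. Then $\mathbb P(\Gamma)$ is dense in $\rho^{-1}(S')$ for a closed irreducible $S'\subset\mathrm{Fl}$ of dimension $n-1$, the same shape as in the examples of Section 3. In characteristic $p$ exactly this last inference is lost: if $\sigma|_\Gamma$ is inseparable onto its image, then the image may have dimension larger than $n$. So we look for a hypersurface with rank-one conormals for which this happens.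

## 6. Gram determinants whose second slot does not differentiate

Let $b$ be a bilinear form on $V$. Consider the $L$ for which $b|_{V_L}$ is degenerate: with a basis $(v_i)$ of $V_L$, the equation is $\det(b(v_i,v_j))=0$. At a matrix $G$ of corank one, with left kernel spanned by the row $\lambda$ and right kernel by the column $\kappa$, the adjugate is $c\,\kappa\lambda$ with $c\neq0$, so $d\det=\mathrm{tr}(\mathrm{adj}(G)\,dG)=c\,\lambda\,dG\,\kappa$. With $x=\sum\lambda_iv_i$ and $v=\sum\kappa_jv_j$, the derivative along $\varphi$ is therefore
$$c\,\bigl(b(\varphi(x),v)+b(x,\varphi(v))\bigr),$$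
where the values are computed with any lifts of $\varphi(x),\varphi(v)$ to $V$. This covector is a sum $\eta\otimes x+\eta'\otimes v$, which need not have rank one.

If $p\ne2$ and $b$ is symmetric and nondegenerate, then $x=v$ and the covector is $\eta\otimes x$ with $\eta=2c\,b(\cdot,x)$. The rank is one, but $(x,\ker\eta)=(x,x^\perp)$ runs through the set $S'=\{(x,x^\perp):b(x,x)=0\}$ of dimension $n-1$, as in the examples above. We want rank one *without* tying the hyperplane to the point.

The way out is to replace $b$ by the form (1). The $q$-th power map has zero differential, so the second term disappears and the covector is $\eta\otimes x$ with $\eta=c\langle\cdot,v\rangle$. Now the point $x$ comes from the left kernel, the hyperplane from the right kernel, and nothing forces these to coincide.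

**By hand in $\mathbf G(1,3)$.** Take $v_1=(1,0,a_1,a_2)$, $v_2=(0,1,b_1,b_2)$ and $\Phi_{ij}=\langle v_i,v_j\rangle$. Then
$$D=\det\Phi=\Phi_{11}\Phi_{22}-\Phi_{12}\Phi_{21}=1+a_1^{q+1}+a_2^{q+1}+b_1^{q+1}+b_2^{q+1}+(a_1b_2-a_2b_1)^{q+1}.$$
Only the unpowered variables contribute to derivatives, and for $j=1,2$
$$\partial_{a_j}D=a_j^q\Phi_{22}-b_j^q\Phi_{21},\qquad \partial_{b_j}D=b_j^q\Phi_{11}-a_j^q\Phi_{12}.$$
So the matrix of partial derivatives is
$$\begin{pmatrix}\partial_{a_1}D&\partial_{a_2}D\\ \partial_{b_1}D&\partial_{b_2}D\end{pmatrix}=\begin{pmatrix}\Phi_{22}&-\Phi_{21}\\-\Phi_{12}&\Phi_{11}\end{pmatrix}\begin{pmatrix}a_1^q&a_2^q\\b_1^q&b_2^q\end{pmatrix},$$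
with determinant $D\cdot(a_1b_2-a_2b_1)^q$. This vanishes on $D=0$, and by the test at the end of Section 3 the conormals have rank one.

In general, put
$$M_L=\{u\in V:\langle u,v\rangle=0\ \ \forall v\in V_L\},\qquad A_L=V_L\cap M_L,\qquad r(L)=\dim A_L,$$
and $W=\pi(Z)$. For $w\in V$ write $w^{(q)}=(w_i^q)_i$. If $(v_j)$ is a basis of $V_L$, the vectors $v_j^{(q)}$ are linearly independent: from $\sum c_jv_j^{(q)}=0$ we get $\sum c_j^{1/q}v_j=0$ by taking $q$-th roots. Hence $\dim M_L=n-d$. A point $x\in L$ satisfies $(x,L)\in Z$ exactly when $x\in A_L$. Since the equations of $Z$ are linear in $x$, the scheme-theoretic fibre of $\pi$ is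
$$\pi^{-1}(L)=\mathbb P(A_L),\qquad W=\{L:r(L)\ge1\}.\tag{6}$$

## 7. Geometry of $Z$ and of the hypersurface $W$

From here to the end of Section 10, $1\le d\le n-2$; in particular $n\ge3$. Let $Y_{\ge r}=\{r(L)\ge r\}$ and $Y_r=\{r(L)=r\}$, with reduced structures.

**Step 1: the strata of $Y$.** This step bounds the loci where the fibres of $\pi$ are large.

**Lemma 5.** $Y_{\ge r}$ is closed, and $Y_r$ is smooth and is either empty or of pure dimension $N-r^2$.

*Proof.* Let $\mathrm{St}\subset V^{d+1}$ be the open set of linearly independent tuples, a $GL_{d+1}$-torsor over $Y$, and let $\Phi:\mathrm{St}\to\mathrm{Mat}_{d+1}$, $\Phi(v)=(\langle v_i,v_j\rangle)$. Its differential is $\dot v\mapsto(\langle\dot v_i,v_j\rangle)$. This is surjective, since the functionals $\langle\cdot,v_j\rangle$ on $V$ are linearly independent and the rows can be treated one at a time. So $\Phi$ is smooth. For $u=\sum c_iv_i$ we have $\langle u,v_j\rangle=\sum_ic_i\Phi_{ij}$, so $A_L$ corresponds to the left kernel of $\Phi(v)$. Hence the preimages of $Y_{\ge r}$ and $Y_r$ in $\mathrm{St}$ are the preimages under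 $\Phi$ of the matrices of corank $\ge r$, which form a closed set, and of corank exactly $r$, which form a smooth locally closed subvariety of codimension $r^2$. As $\Phi$ is smooth and $\mathrm{St}\to Y$ is smooth and surjective, the claim follows. $\square$

It follows that $\dim Y_{\ge r}\le N-r^2$.

**Step 2: $Z$ is smooth of dimension $N-1$ and irreducible.** This step lets us apply duality to $\Lambda_Z$ and argue with generic points.

**Lemma 6.** $Z$ is smooth and irreducible of dimension $N-1$, with
$${\rm T}_{(x,L)}Z=\{(\dot x,\varphi):\ \dot x\in M_L/kx,\ \varphi(x)=\dot x\bmod V_L\}.\tag{7}$$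
It maps onto $X=\{x\in\mathbb P:\sum x_i^{q+1}=0\}$, which is irreducible of dimension $n-1$. For $x\in X$ the fibre, as a set, is
$$Z_x=\{L:\ x\in V_L\subset H'_x\},\qquad H'_x=\{v:\langle x,v\rangle=0\}=\Bigl\{v:\sum x_i^{1/q}v_i=0\Bigr\},$$
an irreducible Grassmannian.

*Proof.* Over $k[\varepsilon]$ we have $(v+\varepsilon v')^{(q)}=v^{(q)}$, so $\langle x+\varepsilon\dot x,v+\varepsilon v'\rangle=\langle x,v\rangle+\varepsilon\langle\dot x,v\rangle$. With (2) this gives (7). There are $n-d-1$ dimensions for $\dot x$, and for each $\dot x$ the $\varphi$ with prescribed $\varphi(x)$ form an affine space of dimension $N-(n-d)=d(n-d)$. The total is $(n-d-1)+d(n-d)=N-1$. On the other hand $Z$ is locally cut out by $d+1$ equations in $Q$, which is smooth of dimension $N+d$, so all components of $Z$ have dimension $\ge N-1$. Hence $Z$ is smooth of pure dimension $N-1$.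

If $(x,L)\in Z$, then $x\in V_L$ gives $\langle x,x\rangle=0$, so $x\in X$. The partial derivatives of $\sum x_i^{q+1}$ are the $x_i^q$, which have no common zero on $\mathbb P$, so $X$ is a smooth hypersurface. As $n\ge3$, two components of $X$ would meet, and at a singular point; so $X$ is irreducible of dimension $n-1$. For $x\in X$ the space $H'_x$ is a hyperplane of $V$ (the second description comes from taking $q$-th roots), it contains $x$, and $(x,L)\in Z$ means $x\in V_L\subset H'_x$. So $Z_x$ is the Grassmannian of $d$-dimensional subspaces of $H'_x/kx$, which has dimension $n-1\ge d$. In particular it is nonempty and irreducible.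

Finally, the irreducible components $Z_i$ of the smooth $Z$ are disjoint and open and closed. Each fibre $Z_x$ is connected, so it lies in a single $Z_i$. The images of the $Z_i$ in $X$ are therefore disjoint; they are closed since $Z$ is proper, nonempty, and they cover $X$. As $X$ is connected, there is only one $Z_i$. $\square$

**Step 3: over the complement of $Y_{\ge2}$, $\pi$ is a closed immersion.** This step makes $K$ explicit on a large open set. Let
$$Y^\circ=Y\setminus Y_{\ge2},\qquad Z^\circ=\pi^{-1}(Y^\circ),\qquad W^\circ=W\cap Y^\circ=Y_1.$$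

**Lemma 7.** $Z^\circ$ is open and dense in $Z$, and its image in $X$ contains a dense open subset of $X$. The map $\pi:Z^\circ\to Y^\circ$ is a closed immersion with image $W^\circ$. So $W^\circ$ is smooth, irreducible, of dimension $N-1$, dense in $W$, and $K|_{Y^\circ}=\Lambda_{W^\circ}[N-1]$.

*Proof.* By (6) and Lemma 5, $\dim(Z\setminus Z^\circ)\le\max_{r\ge2}(N-r^2+r-1)<N-1$. So $Z^\circ$ is dense in the irreducible $Z$. As $Z\to X$ is surjective, the image of $Z^\circ$ is dense and constructible, hence contains a dense open subset.

The map $Z^\circ\to Y^\circ$ is proper, and by (6) its fibres over closed points are empty or $\mathbb P(A_L)=\mathrm{Spec}\,k$. So it is finite, and by Nakayama $\mathcal O_{Y^\circ}\to\pi_*\mathcal O_{Z^\circ}$ is surjective: it is a closed immersion. Its image is $W^\circ$, and $W^\circ$ is dense in $W=\pi(Z)$ because $Z^\circ$ is dense in $Z$. The last formula is the definition of $K$. $\square$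

**Step 4: conormals.** This step computes all covectors that can occur in $SS(K)$.

**Lemma 8.** (a) For $(x,L)\in Z$, the annihilator of $d\pi({\rm T}_{(x,L)}Z)$ in ${\rm T}^*_LY$ is
$$\{\eta\otimes x:\ \eta\in(V/V_L)^*,\ \eta|_{M_L}=0\}.\tag{8}$$
(b) For $L\in W^\circ$ with $A_L=k\,x(L)$, the space $h(L):=V_L+M_L$ is a hyperplane, and the conormal line of $W^\circ$ at $L$ is spanned by $\eta\otimes x(L)$ with $\ker\eta=h(L)$. The map $\Theta:Z^\circ\to\mathrm{Fl}$, $(x,L)\mapsto(x,h(L))$, is a morphism.

(c) For $L\in W^\circ$ the space $\{v\in V_L:\langle u,v\rangle=0\ \forall u\in V_L\}$ is a line $k\,v(L)$, and $h(L)=H_{v(L)}$, where $H_v:=\{u\in V:\langle u,v\rangle=0\}$.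

*Proof.* (a) By (7), $d\pi({\rm T}_{(x,L)}Z)=\{\varphi:\varphi(x)\in(M_L+V_L)/V_L\}$. An element of the annihilator kills all $\varphi$ with $\varphi(x)=0$, so it is of the form $\eta\otimes x$, as in the proof of Proposition 3. Since $\varphi(x)$ takes all values in $(M_L+V_L)/V_L$, the remaining condition is that $\eta$ vanishes on $M_L+V_L$.

(b) $\dim(V_L+M_L)=(d+1)+(n-d)-1=n$. The conormal line is (8), because $Z^\circ\cong W^\circ$. The $M_L$ are the fibres of a subbundle of $V\otimes\mathcal O$: locally, for a frame $(v_j)$ of $\mathcal V$, the kernel of $u\mapsto(\langle u,v_j\rangle)_j$, of constant rank $d+1$. On the reduced scheme $Z^\circ$ the map $V_L\oplus M_L\to V$ has constant rank $n$, so its image is a subbundle and $\Theta$ is a morphism.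

(c) Let $(v_j)$ be a basis of $V_L$. For $v=\sum c_jv_j$ we have $\langle v_i,v\rangle=\sum_j\Phi_{ij}c_j^q$. So $v$ lies in the space in question if and only if $(c_j^q)$ lies in the right kernel of $\Phi$, which is a line as $r(L)=1$. As $k$ is perfect, the vectors $(c_j)$ form a line too. With $v=v(L)$, the hyperplane $H_v$ contains $V_L$ by definition, and $M_L$ because $v\in V_L$. So $h(L)\subset H_v$, and both have dimension $n$. $\square$

## 8. $K$ is perverse with singular support in $\Sigma$

**Proposition 9.** $K\in\mathcal P(Y)$ and $SS(K)\subset\pi_\circ({\rm T}^*_ZZ)\subset\Sigma$.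

*Proof.* **Step 1: the support condition.** This step shows $K\in{}^pD^{\le0}$. By proper base change and (6), $\mathcal H^i(K)_L=H^{i+N-1}(\mathbb P(A_L),\Lambda)$. As $\mathbb P(A_L)$ is a projective space of dimension $r(L)-1$, this is nonzero only if $i+N-1=2(r-1)$ for some integer $1\le r\le r(L)$. For such $i$ we have $\mathrm{supp}\,\mathcal H^i(K)\subset Y_{\ge r}$, so
$$\dim\mathrm{supp}\,\mathcal H^i(K)\le N-r^2\le N+1-2r=-i,\tag{9}$$
where the middle inequality is $(r-1)^2\ge0$.

**Step 2: the dual condition.** This step shows $K\in{}^pD^{\ge0}$, by self-duality. The dualizing complex of $Z$ is $\Lambda(N-1)[2(N-1)]$, and $\pi$ is proper, so for the Verdier dual $DK\cong K(N-1)\cong K$ (over the algebraically closed $k$ the twist is trivial). For the inclusion $i_r:Y_r\to Y$ we get $i_r^!K\cong D(i_r^*DK)\cong D(i_r^*K)$.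

Over $Y_r$ the reduced preimage of $Y_r$ in $Z$ is the projective bundle $\mathbb P(A)$, where $A$ is the bundle with fibres $A_L$. So $i_r^*K$ has locally constant cohomology sheaves. Those that are nonzero lie in degrees at most $2(r-1)-(N-1)=-(N+1-2r)\le-(N-r^2)=-\dim Y_r$; for $r=0$ everything is zero. For a locally constant constructible $\mathscr F$ we have $R\mathcal Hom(\mathscr F,\Lambda)=\mathcal Hom(\mathscr F,\Lambda)$, because $\Lambda$ is self-injective. Since $Y_r$ is smooth, $D$ sends $\mathscr F$ placed in degree $j\le-\dim Y_r$ to a locally constant sheaf in degree $-j-2\dim Y_r\ge-\dim Y_r$. By induction on truncations, $i_r^!K$ has locally constant cohomology sheaves in degrees $\ge-\dim Y_r$, for every $r$. So $K\in{}^pD^{\ge0}$.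

Thus $K$ is perverse. It has finite tor-dimension because $\Lambda_Z$ does and $\pi$ is proper.

**Step 3: the singular support.** By (B), $SS(\Lambda_Z)={\rm T}^*_ZZ$, and $SS(K)\subset\pi_\circ({\rm T}^*_ZZ)$. The latter consists of the $(L,\psi)$ for which there is $(x,L)\in Z$ such that $\psi$ kills $d\pi({\rm T}_{(x,L)}Z)$. By (8) every such $\psi$ has rank $\le1$. By Proposition 3(a), $SS(K)\subset\Sigma$. $\square$

## 9. The conormal directions of $W$ sweep out at least $n$ dimensions

**Lemma 10.** The closure $T$ of $\Theta(Z^\circ)$ in $\mathrm{Fl}$ has dimension $\ge n$.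

*Proof.* The plan is to fix a general $x\in X$ and show that $h(L)$ really varies with $L\in Z_x$.

**Step 1: reduction to a constant hyperplane.** $T$ is irreducible, and by Lemma 7 its projection to $\mathbb P$ is dominant onto $X$. Suppose $\dim T\le n-1=\dim X$. Then for all $x$ in a dense open subset of $X$ the fibre of $T$ over $x$ is finite and $Z_x^\circ:=Z^\circ\cap Z_x$ is nonempty. Since $X$ has positive dimension, we may choose such an $x$ that is not an $\mathbb F_{q^2}$-rational point of $\mathbb P$. As $Z_x$ is irreducible, its nonempty open subset $Z_x^\circ$ is irreducible and dense in $Z_x$. So $L\mapsto h(L)$, with finitely many values on $Z_x^\circ$, is constant there. By Lemma 8(c), $h(L)=H_{v(L)}$, and $H_v$ determines $v^{(q)}$ up to scale, hence $v$ up to scale. So there is one line $kv$ with $v(L)\in kv$ for all $L\in Z_x^\circ$. In particular $v\in V_L\subset H'_x$ for all $L\in Z_x^\circ$.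

**Step 2: $kv\ne kx$ is impossible.** This uses $d\le n-2$. If $v\notin kx$, then $v$ gives a nonzero vector in $H'_x/kx$. Since $d<n-1=\dim H'_x/kx$, some $d$-dimensional subspace does not contain it. So the open set $\{L\in Z_x:v\notin V_L\}$ is nonempty and meets $Z_x^\circ$, which contradicts Step 1.

**Step 3: $kv=kx$ is impossible.** This uses $d\ge1$ and the choice of $x$. If $kv=kx$, then $\langle u,x\rangle=0$ for all $u\in V_L$, that is, $V_L\subset H_x$, for all $L\in Z_x^\circ$. The hyperplanes $H_x$ and $H'_x$ have coefficient vectors $(x_i^q)$ and $(x_i^{1/q})$. If they were equal, then, raising to $q$-th powers, $(x_i^{q^2})$ would be proportional to $(x_i)$. After scaling so that one coordinate is $1$ the factor is $1$, and all $x_i\in\mathbb F_{q^2}$, contrary to the choice of $x$. So there is $w\in H'_x\setminus H_x$. Also $w\notin kx$, because $x\in X$ gives $x\in H_x$. As $d\ge1$, some $L\in Z_x$ has $w\in V_L$. So the open set $\{L\in Z_x:V_L\not\subset H_x\}$ is nonempty and meets $Z_x^\circ$, a contradiction. $\square$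

**The case $n=3$, $d=1$.** If $x(L)\ne v(L)$ as points of $\mathbb P$, then these two points span $L$, and $\Theta$ determines both. So $\Theta$ is injective on the open set of such $L$ (open because $x(L)=v(L)$ means $h(L)=H_{x(L)}$, a closed condition). This set is nonempty by the argument of Step 3. So $\dim T=3=n$, while the projectivized singular supports in the examples of Section 3 are preimages of surfaces.

**Comparison with Section 5.** The conormal bundle $\Gamma$ of $W^\circ$ minus its zero section is a $\mathbb G_m$-torsor over $W^\circ\cong Z^\circ$, and $\sigma|_\Gamma$ is an equivariant lift of $\Theta$. By (5), $d\Theta$ has rank exactly $n-1$ everywhere, although $\dim T\ge n$. The step that fails in characteristic $p$ does fail here.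

## 10. Proof of Theorem 1

By Proposition 9 only the last assertion remains. Suppose $K\cong\mathcal R^0(M)$ in $\mathcal A(Y)$ with $M\in\mathcal P(\mathbb P)$.

**Step 1: find a conormal that $M$ cannot produce.** $S_M\subset\mathrm{Fl}$ is closed of dimension $\le n-1$, and $\dim T\ge n$ by Lemma 10. So $\Theta(Z^\circ)\not\subset S_M$, and there is $L\in W^\circ$ with $(x(L),h(L))\notin S_M$.

**Step 2: test with the equation of $W^\circ$.** The purpose is to apply Lemma 4. Let $f$ be a local equation of the smooth divisor $W^\circ$ on an open neighbourhood $U\subset Y^\circ$ of $L$, so that $f^{-1}(0)=W^\circ\cap U$. Then $df(L)\ne0$ spans the conormal line at $L$, so by Lemma 8(b) $df(L)=\eta\otimes x(L)$ with $\ker\eta=h(L)$. By (3), $df(L)\notin C_M$. As $C_M$ is closed, after shrinking $U$ we have $df(u)\ne0$ and $df(u)\notin C_M$ for all $u\in U$. Lemma 4 gives $\phi_f(K|_U)=0$.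

**Step 3: compute the same vanishing cycles directly.** By Lemma 7, $K|_U=\Lambda_{W^\circ\cap U}[N-1]$ is supported on $f^{-1}(0)=W^\circ\cap U\ni L$. So $\psi_f(K|_U)=0$ and $\phi_f(K|_U)\cong K|_{f^{-1}(0)}[1]\ne0$. This contradicts Step 2. $\blacksquare$

## 11. Structure of $K_q$, distinct $q$, the exact range of $d$, and singular supports of transforms

**Theorem 2.** Let $1\le d\le n-2$ in (1) and (2).

1. $K$ is the intermediate extension of $\Lambda[N-1]$ from the smooth dense open $W^\circ\subset W$ (it is simple if $m=1$), and $SS(K)=\overline{{\rm T}^*_{W^\circ}Y}$.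
2. For varying $q=p^e$ the $K_q$ are pairwise non-isomorphic in $\mathcal A(Y)$.
3. The range is sharp: for $0\le d\le n-1$, counterexamples (perverse sheaves on $Y$ with singular support in $\Sigma$ and image not in $\mathcal A(Y)_{\rm Rad}$) exist if and only if $1\le d\le n-2$. (For $d=0$ and $d=n-1$ this relies on the known facts recalled in Section 1.)
4. Let $0\le d\le n-1$. If $K'\in\mathcal P(Y)$ has image in $\mathcal A(Y)_{\rm Rad}$, then every irreducible component of $SS(K')$ other than the zero section has projectivization $\rho^{-1}(S')$ with $S'\subset\mathrm{Fl}$ closed irreducible of dimension $n-1$.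

*Proof of (1).* *Intermediate extension.* We need strict inequalities on the strata $Y_r$ with $r\ge2$. There $(r-1)^2>0$, so the top nonzero degree of $i_r^*K$ is $2(r-1)-(N-1)=-(N+1-2r)<-(N-r^2)=-\dim Y_r$. Dually, $i_r^!K\cong D(i_r^*K)$ lives in degrees $>-\dim Y_r$. So $K$ is the intermediate extension of $K|_{Y^\circ}=\Lambda_{W^\circ}[N-1]$, which vanishes off the closed $W^\circ\subset Y^\circ$. If $m=1$ it is simple, as $W^\circ$ is smooth and irreducible.

*Singular support.* We count dimensions in $\pi_\circ{\rm T}^*_ZZ$. Over $L\in Y_r$, $r\ge1$, the fibre of its projectivization consists by (8) of the classes of $\eta\otimes x$ with $x\in\mathbb P(A_L)$ and $\eta$ in the annihilator of $V_L+M_L$, a space of dimension $n+1-(n+1-r)=r$. So it has dimension $\le2(r-1)$, and the part over $Y_r$ has dimension $\le N-r^2+2(r-1)=N-1-(r-1)^2$, which is $<N-1$ for $r\ge2$. The zero covectors over $W$ form a set of dimension $N-1<N$. Over $Y_1=W^\circ$ we get the conormal bundle of $W^\circ$, irreducible of dimension $N$. Hence the only $N$-dimensional irreducible component of $\pi_\circ{\rm T}^*_ZZ$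 is $\overline{{\rm T}^*_{W^\circ}Y}$, and there is none of larger dimension. Since $SS(K)$ is nonempty, of pure dimension $N$ and contained in $\pi_\circ{\rm T}^*_ZZ$, it equals $\overline{{\rm T}^*_{W^\circ}Y}$.

*Proof of (2).* Write $W_q$ for $W$. The first aim is to recover $W_q$ from the class of $K_q$ in $\mathcal A(Y)$. Restriction to a nonempty open $U\subset Y$ is exact and maps $\mathcal C(Y)$ to $\mathcal C(U)$, so it induces $\mathcal A(Y)\to\mathcal A(U)$. An object of $\mathcal P(U)$ is zero in $\mathcal A(U)$ if and only if it lies in $\mathcal C(U)$. So if $K_q\cong K_{q'}$ in $\mathcal A(Y)$, then $K_q|_U\in\mathcal C(U)$ if and only if $K_{q'}|_U\in\mathcal C(U)$.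

Now $K_q|_U\in\mathcal C(U)$ if and only if $U\subset Y\setminus W_q$. Indeed, if $U$ meets $W_q$, it meets the dense subset $W_q^\circ$. Then $K_q|_U$ is nonzero and supported on a proper closed subset of the connected $U$, so it is not of the form $\mathscr L[N]$ with $\mathscr L$ locally constant. The converse is clear. Hence $W_q=W_{q'}$.

It remains to read off $q$ from $W_q$. By the Cauchy–Binet formula, in Plücker coordinates $P_I$,
$$\det(\langle v_i,v_j\rangle)=\sum_IP_I\,P_I^{\,q}=\sum_IP_I^{\,q+1},$$
so $W_q$ is the zero set of the section $\sum_IP_I^{q+1}$ of $\mathcal O_Y(q+1)$. The divisor of this section is reduced: its pullback to $\mathrm{St}$ is the pullback of the reduced divisor $\det=0$ under the smooth map $\Phi$, and $\mathrm{St}\to Y$ is smooth and surjective. So $\mathcal O_Y(W_q)\cong\mathcal O_Y(q+1)$, and $W_q=W_{q'}$ gives $\mathcal O_Y(q-q')\cong\mathcal O_Y$. As $\mathcal O_Y(1)$ is ample on the positive-dimensional projective variety $Y$, it is not torsion, and $q=q'$.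

(For $n=3$, $d=1$, parts (1) and (2) say that $K$ is the intersection complex, with coefficients $\Lambda$, of $\{\sum_IP_I^{q+1}=0\}\subset\mathbf G(1,3)$. In the chart of Section 6 this is the equation $D=0$ found there.)

*Proof of (3).* For $1\le d\le n-2$ use Theorem 1. For $d=n-1$ there are no counterexamples, by the known result recalled in Section 1. For $d=0$ the transform is the identity.

*Proof of (4).* Proposition 3, formula (4) and Lemma 4 hold for all $0\le d\le n-1$. Let $K'\cong\mathcal R^0(M)$ in $\mathcal A(Y)$, and let $C=C_M\cup{\rm T}^*_YY$.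

**Step 1: $SS(K')\subset C$.** If $f:U\to\mathbb A^1$ is $C$-transversal, then $df(u)\ne0$ and $df(u)\notin C_M$ for all $u\in U$. Lemma 4 applied to $f-a$ for all $a\in k$ gives $\phi_{f-a}(K'|_U)=0$ for all $a$, so $f$ is locally acyclic relative to $K'|_U$. By (B′), $SS(K')\subset C$.

**Step 2: the shape of a component.** Let $\Gamma\ne{\rm T}^*_YY$ be an irreducible component of $SS(K')$. It has dimension $N$, so it is not contained in the zero section. Being irreducible, it lies in $C_M$. By (3), $\mathbb P(\Gamma)\subset\rho^{-1}(S_M)$, and $\mathbb P(\Gamma)$ is closed and irreducible of dimension $N-1=(n-1)+d(n-1-d)$, by (4). Since $\rho$ is locally trivial with irreducible fibres of dimension $d(n-1-d)$, the irreducible components of $\rho^{-1}(S_M)$ are the $\rho^{-1}(S')$ with $S'$ an irreducible component of $S_M$. As $\dim S_M\le n-1$, they have dimension $\le N-1$. So $\mathbb P(\Gamma)=\rho^{-1}(S')$ for one such $S'$, and $\dim S'=n-1$. $\blacksquare$
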